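# Algebraically closed division rings and maximal left ideals in several variables

Throughout, rings are unital, $D$ is a division ring, and $D[x_1,\dots,x_n]$ is the ring of polynomials in $n$ variables that commute with each other and with $D$. Coefficients are written on the left. For a subset $S$ of $D$, the centralizer of $S$ in $D$ is $C_D(S)$; it is again a division ring. The question treated here comes from Elad Paran, "On a problem of Amitsur and Small", arXiv:2412.06230 (2024).

## 1. One variable: zeros of polynomials and maximal left ideals of $D[x]$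

For $f=\sum_i c_ix^i\in D[x]$ and $a\in D$ put $f(a)=\sum_i c_ia^i$, and call $a$ a *zero* of $f$ if $f(a)=0$. The division ring $D$ is *algebraically closed* if every nonconstant polynomial in $D[x]$ has a zero in $D$.

Evaluation is not multiplicative. In the real quaternions $\mathbb H$ take $u,v$ with $u^2=v^2=-1$ and $uv=-vu$. Then $f=(x-u)(x-v)=x^2-(u+v)x+uv$ satisfies
$$f(v)=-1-uv+1+uv=0,\qquad f(u)=-1+1-vu+uv=2uv\ne0 .$$
So the right factor passes its zero on to the product, and the left factor does not. In general, for $f\in D[x]$ and $a\in D$,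
$$f\in D[x](x-a)+f(a),\qquad g(a)=0\ \text{ for all } g\in D[x](x-a). \tag{1}$$
For the first part, $x^i-a^i=\bigl(\sum_{j<i}a^{i-1-j}x^j\bigr)(x-a)$, because $a$ commutes with $x$; multiply by $c_i$ on the left and add up. For the second part, if $h=\sum_j h_jx^j$ then $h\cdot(x-a)=\sum_j(h_jx^{j+1}-h_ja\,x^j)$, whose value at $a$ is $\sum_j(h_ja^{j+1}-h_ja\,a^j)=0$. Consequently $f(a)=0$ if and only if $f\in D[x](x-a)$, and a zero of a right factor of $f$ is a zero of $f$.

Since one can divide with remainder on the right, $f=gp+r$ with $\deg r<\deg p$, every left ideal of $D[x]$ is principal, of the form $D[x]p$.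

**Proposition 1.** $D$ is algebraically closed if and only if the maximal left ideals of $D[x]$ are precisely the left ideals $D[x](x-a)$, $a\in D$.

**Proof.** By (1), $D[x]/D[x](x-a)$ has dimension $1$ over $D$, so $D[x](x-a)$ is always maximal. Let $D$ be algebraically closed and $I=D[x]p$ a maximal left ideal. It is not $0$, since $0\subsetneq D[x]x\subsetneq D[x]$, and it is proper, so $p$ is nonconstant. It has a zero $a$, so $p\in D[x](x-a)$ and $I\subseteq D[x](x-a)$, with equality by maximality. Conversely, if all maximal left ideals have the stated form and $f$ is nonconstant, then $D[x]f$ is proper, hence contained in some $D[x](x-a)$, and $f(a)=0$ by (1). $\square$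

So in one variable the existence of zeros controls all maximal left ideals. For commutative $D$ the classical Nullstellensatz says that the same hypothesis controls the maximal ideals of $D[x_1,\dots,x_n]$ for every $n$. What changes when $D$ is not commutative and there are two variables?

## 2. Point ideals and the properties $N_n$

Let $D_c^n$ be the set of points $(a_1,\dots,a_n)\in D^n$ whose coordinates commute pairwise, and let $\langle\cdots\rangle$ denote the left ideal generated by the listed elements.

**Lemma 2.** Let $a\in D_c^n$, and let $\mathrm{ev}_a:D[x_1,\dots,x_n]\to D$ be $\sum d_\nu x^\nu\mapsto\sum d_\nu a^\nu$. Then $\langle x_1-a_1,\dots,x_n-a_n\rangle=\ker\mathrm{ev}_a$. This is a maximal left ideal, with quotient of dimension $1$ over $D$.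

**Proof.** The map is left $D$-linear. It kills $dx^\nu(x_i-a_i)=dx^\nu x_i-da_ix^\nu$, since $da^\nu a_i-da_ia^\nu=0$. These elements span the left ideal additively, so the left ideal lies in the kernel. Conversely, modulo the left ideal $x^\nu x_i\equiv x^\nu a_i=a_ix^\nu$, so inductively $x^\nu\equiv a^\nu$, and $f\equiv \mathrm{ev}_a(f)$ for every $f$. If $\mathrm{ev}_a(f)=0$, then $f$ is in the left ideal. The quotient is $D$, of dimension $1$, so nothing lies strictly between. $\square$

We write $f(a)=\mathrm{ev}_a(f)$ for $a\in D_c^n$. Commutativity of the coordinates is needed: modulo $\langle x_1-a_1,x_2-a_2\rangle$ we have $x_1x_2\equiv x_1a_2=a_2x_1\equiv a_2a_1$ and $x_2x_1\equiv a_1a_2$, so $a_2a_1-a_1a_2$ lies in the ideal. In $\mathbb H[x_1,x_2]$ the left ideal $\langle x_1-u,x_2-v\rangle$ contains $vu-uv=-2uv\neq0$ and is the whole ring.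

**Definition.** $D$ has property $N_n$ if the maximal left ideals of $D[x_1,\dots,x_n]$ are exactly the ideals $\langle x_1-a_1,\dots,x_n-a_n\rangle$ with $(a_i)\in D_c^n$. It is a *Nullstellensatz ring* if it has $N_n$ for every $n\ge1$.

Proposition 1 says that $N_1$ is algebraic closedness. In particular every Nullstellensatz ring is algebraically closed. The problem is the converse: is every algebraically closed division ring a Nullstellensatz ring? The answer is no, and two variables already suffice.

## 3. Eigenvectors and the centralizer criterion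

Maximal left ideals are annihilators of generators of simple modules, so we look for common eigenvectors.

**Lemma 3.** Let $I$ be a maximal left ideal of $D[x_1,\dots,x_n]$ and $X=D[x_1,\dots,x_n]/I$. If there are $0\ne v\in X$ and $a\in D_c^n$ with $x_iv=a_iv$ for all $i$, then $I=\langle x_1-b_1,\dots,x_n-b_n\rangle$ for some $b\in D_c^n$.

**Proof.** Since $x_i(dv)=d\,x_iv=da_iv$, the line $Dv$ is a submodule, so $X=Dv$. Write $\bar1=dv$ with $d\ne0$. Then $x_i\bar1=da_iv=da_id^{-1}\bar1$. The elements $b_i=da_id^{-1}$ commute pairwise and $x_i-b_i\in I$. By Lemma 2 the ideal $\langle x_i-b_i\rangle$ is maximal, so it equals $I$. $\square$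

We shall use a theorem of Amitsur and Small (*Polynomials over division rings*, Israel J. Math. 31 (1978)):

**(F3)** Simple $D[x_1,\dots,x_n]$-modules are finite-dimensional over $D$.

**The quaternions.** Let $X$ be a simple $\mathbb H[x_1,\dots,x_n]$-module. By (F3) it is finite-dimensional over $\mathbb H$, hence over $\mathbb C\subseteq\mathbb H$. The $x_i$ act as commuting $\mathbb C$-linear operators, so there is a common eigenvector $x_iv=z_iv$ with $z_i\in\mathbb C$. The $z_i$ commute, and Lemma 3 applies. So $\mathbb H$ has $N_n$ for all $n$, by way of an algebraically closed field inside it.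

**The general attempt.** Let $D$ be algebraically closed and $X$ a simple $D[x_1,x_2]$-module. As a $D[x_1]$-module it is finite-dimensional over $D$, so it contains a simple submodule. By Proposition 1 this gives $0\ne v\in X$ with $x_1v=a_1v$. Now one wants $x_2$ to have an eigenvector in the eigenspace $X_1=\{v:x_1v=a_1v\}$. But $X_1$ is not a $D$-subspace: $x_1(dv)=da_1v$, and this is $a_1dv$ only if $da_1=a_1d$. So $X_1$ is a vector space over $C_D(\{a_1\})$, and the argument continues only if $C_D(\{a_1\})$ is algebraically closed. The hypothesis on $D$ does not say so. For $a_2\in C_D(\{a_1\})$ it provides a square root $b\in D$ of $a_2$, and $b$ commutes with $b^2=a_2$; but nothing in sight makes $b$ commute with $a_1$.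

This obstruction is the whole story.

**Theorem B (criterion).** For a division ring $D$ and $n\ge1$: $D$ has $N_n$ if and only if $C_D(S)$ is algebraically closed for every set $S\subseteq D$ of pairwise commuting elements with $|S|\le n-1$. Hence $N_1$ is equivalent to algebraic closedness, and $D$ is a Nullstellensatz ring if and only if the centralizer of every finite commuting subset is algebraically closed.

**Proof of sufficiency.** The purpose is to make the attempt above work by replacing $D$ with smaller and smaller centralizers. Point ideals are maximal by Lemma 2. Let $I$ be a maximal left ideal and $X=D[x_1,\dots,x_n]/I$, finite-dimensional over $D$ by (F3). Suppose $0\le j<n$ and that we have commuting $a_1,\dots,a_j\in D$ with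
$$X_j=\{v\in X:\ x_iv=a_iv\ \text{ for } i\le j\}\ne0 .$$
For $j=0$ this holds with $X_0=X$. Let $C=C_D(\{a_1,\dots,a_j\})$.

First, $X_j$ is a left $C$-subspace: $x_icv=cx_iv=ca_iv=a_icv$ for $c\in C$. It is stable under $x_{j+1}$, since $x_ix_{j+1}v=x_{j+1}a_iv=a_ix_{j+1}v$, and $x_{j+1}$ acts $C$-linearly.

Second, $\dim_CX_j<\infty$. For this we show that $C$-independent vectors of $X_j$ are $D$-independent. Otherwise take a shortest nontrivial $D$-dependence among $C$-independent vectors and normalize it to $v_1=\sum_{i\ge2}d_iv_i$. For each $l\le j$,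
$$0=x_lv_1-a_lv_1=\sum_{i\ge2}(d_ia_l-a_ld_i)v_i ,$$
which is a shorter dependence, hence trivial. So $d_i\in C$ for all $i$, and the $v_i$ were $C$-dependent, a contradiction. Thus $\dim_CX_j\le\dim_DX<\infty$.

Third, let $t$ act on $X_j$ as $x_{j+1}$ and take a simple $C[t]$-submodule of $X_j$; it exists by finite $C$-dimension. It is isomorphic to $C[t]$ modulo a maximal left ideal. Since $|\{a_1,\dots,a_j\}|\le n-1$, the ring $C$ is algebraically closed, so by Proposition 1 for $C$ this maximal left ideal is $C[t](t-a_{j+1})$ with $a_{j+1}\in C$. So there is $0\ne v\in X_j$ with $x_{j+1}v=a_{j+1}v$, and $a_{j+1}$ commutes with $a_1,\dots,a_j$. This is the hypothesis for $j+1$.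

After $n$ rounds we have $0\ne v\in X$ and $a\in D_c^n$ with $x_iv=a_iv$ for all $i$, and Lemma 3 finishes the proof.

**Proof of necessity.** The purpose is to turn a polynomial without zero in a centralizer into a maximal left ideal that is not a point ideal. Let $S=\{a_1,\dots,a_j\}$ be a commuting set with $j\le n-1$ elements, put $C=C_D(S)$, and suppose that $q\in C[t]$ is nonconstant without zero in $C$. Put $M=D\otimes_C(C[t]/C[t]q)\ne0$. Let
$$x_i(d\otimes v)=da_i\otimes v\ (i\le j),\qquad x_{j+1}(d\otimes v)=d\otimes tv,\qquad x_i=0\ (i>j+1).$$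
The first is well defined because $dca_i\otimes v=da_ic\otimes v=da_i\otimes cv$ for $c\in C$; the second because $t$ commutes with $C$. All are left $D$-linear, and they commute because the $a_i$ commute. So $M$ is a $D[x_1,\dots,x_n]$-module. The annihilator of $1\otimes\bar1$ is a proper left ideal. It contains $x_i-a_i$ for $i\le j$, since $x_i(1\otimes\bar1)=a_i\otimes\bar1$. It contains $q(x_{j+1})$, since with $q=\sum q_mt^m$, $q_m\in C$, we get $\sum q_m\otimes\overline{t^m}=1\otimes\bar q=0$. Let $I$ be a maximal left ideal containing this annihilator. If $I=\langle x_1-b_1,\dots,x_n-b_n\rangle$ with $b\in D_c^n$, then evaluating at $b$ (Lemma 2) gives $b_i=a_i$ for $i\le j$ and $q(b_{j+1})=0$. But $b_{j+1}$ commutes with $b_i=a_i$, so $b_{j+1}\in C$, a contradiction. Hence $N_n$ fails.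

The two consequences are immediate: for $n=1$ only $S=\varnothing$ occurs, and for a Nullstellensatz ring all finite $|S|$ occur. $\blacksquare$

Check on $\mathbb H$: for commuting $S$ the centralizer is $\mathbb H$ if $S\subseteq\mathbb R$, and otherwise $\mathbb R(s)\cong\mathbb C$ for any $s\in S\setminus\mathbb R$. Both are algebraically closed.

## 4. A left ideal whose quotient has dimension two

From now on $k$ is an algebraically closed field, of arbitrary characteristic. A *division $k$-algebra* is a division ring with $k$ in its center. Here are the other two results of the talk.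

**Theorem A.** Let $L=k(a_1,a_2)$ be the rational function field in two variables. There is an algebraically closed division $k$-algebra $D\supseteq L$ with $C_D(\{a_1,a_2\})=L$. For any such $D$, the left ideal $J=\langle x_1-a_1,\ x_2^2-a_2\rangle$ of $D[x_1,x_2]$ is maximal and is not of the form $\langle x_1-b_1,x_2-b_2\rangle$. So $D$ is algebraically closed but not a Nullstellensatz ring.

**Theorem C (strict hierarchy).** For every $n\ge1$ there is a division ring with $N_n$ but not $N_{n+1}$. Moreover, every division $k$-algebra embeds in a Nullstellensatz ring.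

We begin with the second half of Theorem A. It needs neither Theorem B nor (F3).

**Proof of the claims about $J$.** Let $D\supseteq L$ be a division $k$-algebra with $C_D(\{a_1,a_2\})=L$, and $R=D[x_1,x_2]$.

**Step 1: $\dim_DR/J=2$.** This shows that $J$ is proper and not a point ideal. Modulo $J$ we have $x_2^jx_1^i\equiv x_2^jx_1^{i-1}a_1=a_1x_2^jx_1^{i-1}$, hence $x_2^jx_1^i\equiv a_1^ix_2^j$, and $x_2^{j+2}\equiv x_2^ja_2=a_2x_2^j$. So $R/J$ is spanned over $D$ by $1,x_2$. For the lower bound, $a_2$ is not a square in $L$, as its $a_2$-adic valuation is odd. So $L'=L(\sqrt{a_2})$ is a field of degree $2$ over $L$. On $D\otimes_LL'$, of left $D$-dimension $2$, let $x_1,x_2$ act by multiplication by $a_1,\sqrt{a_2}$ on the factor $L'$. These are commuting left $D$-linear operators, so we have a left $R$-module. The element $1\otimes1$ is killed by $x_1-a_1$, because $1\otimes a_1=a_1\otimes1$, and by $x_2^2-a_2$, because $1\otimes a_2=a_2\otimes1$. It generates the module, because $x_2(1\otimes1)=1\otimes\sqrt{a_2}$. So $R/J$ maps onto a space of dimension $2$, and $\dim_DR/J=2$. By Lemma 2, $J\ne\langle x_1-b_1,x_2-b_2\rangle$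 for $b\in D_c^2$; for noncommuting $b_1,b_2$ the right side is $R$, so equality fails there too.

**Step 2: $J$ is maximal.** Suppose $J\subsetneq I\subsetneq R$ for a left ideal $I$. Then $\dim_DR/I=1$, so $R/I=D\bar1$, with $x_1\bar1=a_1\bar1$ and $x_2\bar1=b\bar1$ for some $b\in D$. Now
$$x_2x_1\bar1=x_2a_1\bar1=a_1x_2\bar1=a_1b\,\bar1,\qquad x_1x_2\bar1=x_1b\bar1=bx_1\bar1=ba_1\bar1,$$
so $b$ commutes with $a_1$. Also $a_2\bar1=x_2^2\bar1=b^2\bar1$, so $b^2=a_2$ and $b$ commutes with $a_2$. Thus $b\in C_D(\{a_1,a_2\})=L$ and $a_2=b^2$ is a square in $L$, a contradiction. $\square$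

For every $n\ge2$ the same holds with $J_n=\langle x_1-a_1,x_2^2-a_2,x_3,\dots,x_n\rangle$. In Step 1 the variables $x_3,\dots,x_n$ are $0$ modulo $J_n$ and act as $0$ on $D\otimes_LL'$; Step 2 is unchanged. So once Theorem A is proved, its $D$ fails $N_n$ for every $n\ge2$.

## 5. Adding roots while the centralizer of a pair stays fixed

What remains is to construct $D$: start from $L$, add zeros of polynomials until every nonconstant polynomial has one, and never add an element commuting with both $a_1$ and $a_2$. Three natural attempts show what is needed.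

The commutative way of adding a root of $t^2-a_2$ to $L$ is $L(\sqrt{a_2})$. This root commutes with everything, so the centralizer of $\{a_1,a_2\}$ grows. Moreover, if $b=\sqrt{a_2}$ commutes with $a_1$, then $J\subseteq\langle x_1-a_1,x_2-b\rangle$ and $J$ is no longer maximal. We have to add roots as noncommutatively as possible.

One might then try to keep the centralizer of every single noncentral element fixed. This is impossible: if $b\notin D$ and $b^2=s\in D$, then $b$ commutes with $s$, so $C(\{s\})$ grows. Two algebraically independent commuting elements are the least one can hope to protect.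

Finally, given an irreducible $p\in D[t]$, one would like to form $D[t]/D[t]p$. But $D[t]p$ is only a left ideal. For instance $(t-u)v=v(t-u)+(vu-uv)$ in $\mathbb H[t]$, so a two-sided ideal containing $t-u$ contains the unit $vu-uv$. The quotient $V=D[t]/D[t]p$ is a left $D$-space on which $t$ acts from the other side: a bimodule, not a ring.

The way forward is to take this bimodule seriously. Choose $a\in D\setminus k$ and let the right multiplication by $a$ do on $V$ what $t$ does. Then induce to a $D$-bimodule $W$, and put $W$ freely into a division ring $E\supseteq D$. In $E$ the class $w_0$ of $1$ is invertible, and $w_0aw_0^{-1}$ will be a zero of $p$. The price is that elements of $E$ have no usable normal form, so its centralizers cannot be read off. We handle this by linearizing: attach to $c\in E$ a differential $dc$ in an explicitly known bimodule, in such a way that $c\in D$ if and only if $dc=0$, and that $cs=sc$ implies $s\,dc=dc\,s$.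

## 6. Semifirs, tensor rings and the division ring $U(R)$

**Definition.** A nonzero ring $R$ is a *semifir* if for every relation $\sum_{i=1}^na_ib_i=0$ in $R$ there is $P\in GL_n(R)$ such that for each $i$, $(aP)_i=0$ or $(P^{-1}b)_i=0$. Here $a$ is a row and $b$ a column. A *fir* is in particular a semifir.

*Example.* $k[t]$ is a semifir. A row $a$ can be brought to $(g,0,\dots,0)$ by some $P\in GL_n(k[t])$, and then $g\cdot(P^{-1}b)_1=0$ forces $g=0$ or $(P^{-1}b)_1=0$. The ring $k[x,y]$ is not a semifir: if $P$ trivializes $x\cdot y+y\cdot(-x)=0$, then since $P^{-1}b\ne0$ one entry of $(x,y)P$ is $0$, and the ideal $(x,y)$ would be principal.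

**Definition.** An $n\times n$ matrix over $R$ is *full* if it is not a product of an $n\times(n-1)$ and an $(n-1)\times n$ matrix. For the set $\Phi$ of all full square matrices over $R$, the *universal $\Phi$-inverting ring* $R_\Phi$ comes with a homomorphism $R\to R_\Phi$ making every matrix in $\Phi$ invertible, and every homomorphism $R\to S$ making every matrix in $\Phi$ invertible factors uniquely through it.

*Example.* A $1\times1$ matrix is full if and only if its entry is nonzero. Over $k[t]$ a square matrix is full if and only if its determinant is nonzero (use the Smith normal form), and $R_\Phi=k(t)$: inverting the nonzero elements gives $k(t)$, where matrices with nonzero determinant are invertible.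

**(F1)** (Cohn, *Free Rings and Their Relations*; *Free Ideal Rings and Localization in General Rings*, Ch. 7.) If $R$ is a semifir and $\Phi$ is the set of all full square matrices over $R$, then $R_\Phi$ is a division ring and $R\to R_\Phi$ is injective. We write $U(R)=R_\Phi$ and regard $R$ as a subring.

Let $W$ be a $D$-bimodule and $T_D(W)=\bigoplus_{j\ge0}W^{\otimes j}$ its tensor ring, with tensor products over $D$ and $W^{\otimes0}=D$. A ring homomorphism $T_D(W)\to S$ is the same as a ring homomorphism $D\to S$ together with a $D$-bimodule map $W\to S$. For example, $T_D(D)=D[t]$ with a central variable $t$, and $T_k(k^2)$ is the free algebra $k\langle y,z\rangle$.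

**Lemma 4.** For a division ring $D$ and a $D$-bimodule $W$, the tensor ring $Q=T_D(W)$ is a semifir.

**Proof.** This is well known (Cohn); here is a proof, by lowering degrees. For $0\ne q\in Q$ let $\bar q$ be its leading form, the component of highest degree $\deg q$. Let $\sum_{i=1}^na_ib_i=0$. We use induction on $n$ and, for fixed $n$, on $\sum\deg a_i$. If some $a_i$ or $b_i$ is $0$, discard that index, trivialize the shorter relation, and extend the matrix by a $1$ at position $i$. So let all $a_i,b_i$ be nonzero.

Let $d=\max(\deg a_i+\deg b_i)$, let $I$ be the set of indices attaining it, and choose $r\in I$ with $d_r=\deg a_r$ maximal. The component of degree $d$ of the relation reads $\sum_{i\in I}\bar a_i\bar b_i=0$. Put $s=d-d_r=\deg b_r$ and let $(e_\lambda)$ be a left $D$-basis of $W^{\otimes s}$. For $i\in I$ we have $\deg b_i=(d_r-\deg a_i)+s$ with $d_r-\deg a_i\ge0$, so uniquely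
$$\bar b_i=\sum_\lambda c_{i\lambda}\otimes e_\lambda,\qquad c_{i\lambda}\in W^{\otimes(d_r-\deg a_i)} .$$
In $W^{\otimes d_r}\otimes_DW^{\otimes s}=\bigoplus_\lambda W^{\otimes d_r}\otimes e_\lambda$ the relation becomes $\sum_{i\in I}\bar a_ic_{i\lambda}=0$ for every $\lambda$. As $c_{r\lambda}\in D$ and $\bar b_r\ne0$, some $c_{r\lambda}$ is a nonzero element of $D$; fix this $\lambda$. Replace
$$a_r\ \text{ by }\ a_r+\sum_{i\in I\setminus\{r\}}a_i\,c_{i\lambda}c_{r\lambda}^{-1},\qquad b_i\ \text{ by }\ b_i-c_{i\lambda}c_{r\lambda}^{-1}b_r\quad(i\in I\setminus\{r\}).$$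
This is $a\mapsto aP$, $b\mapsto P^{-1}b$ with $P$ invertible. All terms of the new $a_r$ have degree at most $d_r$, and the component of degree $d_r$ is $\bigl(\sum_{i\in I}\bar a_ic_{i\lambda}\bigr)c_{r\lambda}^{-1}=0$. So the new $a_r$ is $0$ or has smaller degree, while the other $a_i$ are unchanged. Induction applies. $\square$

## 7. Differentials that detect centralizers

For a ring extension $D\subseteq E$ let
$$\Omega_D(E)=\ker(\mu:E\otimes_DE\to E),\qquad de=1\otimes e-e\otimes1,$$
where $\mu$ is multiplication. We have $d(ef)=(1\otimes e-e\otimes1)f+e(1\otimes f-f\otimes1)=de\,f+e\,df$, so $d:E\to\Omega_D(E)$ is a derivation, and it vanishes on $D$. For an $E$-bimodule $N$ let $\mathrm{Der}_D(E,N)$ be the set of derivations $E\to N$ vanishing on $D$.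

**Lemma 5.** The map $\varphi\mapsto\varphi\circ d$ is a bijection $\mathrm{Hom}_{E\text{-}E}(\Omega_D(E),N)\to\mathrm{Der}_D(E,N)$, natural in $N$.

**Proof.** Injectivity: if $\sum x_iy_i=0$, then $\sum x_i\otimes y_i=\sum x_i(1\otimes y_i-y_i\otimes1)=\sum x_i\,dy_i$. So $\Omega_D(E)$ is generated by the elements $de$. Surjectivity: given $\delta\in\mathrm{Der}_D(E,N)$, the map $x\otimes y\mapsto x\delta(y)$ is well defined on $E\otimes_DE$, since $\delta(\lambda y)=\lambda\delta(y)$ for $\lambda\in D$. It is left linear, and on $\Omega_D(E)$ it is right linear: if $\sum x_iy_i=0$, then $\sum x_i\delta(y_ie)=\sum x_i\delta(y_i)e+\sum x_iy_i\delta(e)=\sum x_i\delta(y_i)e$. It sends $de$ to $\delta(e)-e\delta(1)=\delta(e)$. Naturality is clear. $\square$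

**Lemma 6.** Let $R$ be a semifir, $E=U(R)$, $N$ an $E$-bimodule. Every derivation $R\to N$ extends uniquely to a derivation $E\to N$. In particular, if $R$ is a $k$-algebra, then $k$ is central in $E$.

**Proof.** Derivations are homomorphisms to triangular matrices, and those extend by universality. Let $T=\begin{pmatrix}E&N\\0&E\end{pmatrix}$. A derivation $\delta:R\to N$ gives a ring homomorphism $R\to T$, $q\mapsto\begin{pmatrix}q&\delta(q)\\0&q\end{pmatrix}$. A full matrix $A$ over $R$ goes to $\begin{pmatrix}A&\delta(A)\\0&A\end{pmatrix}$, with inverse $\begin{pmatrix}A^{-1}&-A^{-1}\delta(A)A^{-1}\\0&A^{-1}\end{pmatrix}$, as $A$ is invertible over $E$. So the homomorphism extends uniquely to $E\to T$. Its diagonal components are homomorphisms $E\to E$ extending the inclusion of $R$, hence are the identity. So its off-diagonal component is a derivation $E\to N$ extending $\delta$. Two derivations extending $\delta$ give two extensions $E\to T$ of the same homomorphism, so they agree. For $c\in k$, the map $e\mapsto ce-ec$ is a derivation $E\to E$ vanishing on $R$, hence $0$. $\square$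

**Proposition 7.** Let $D$ be a division ring, $W$ a $D$-bimodule, $E=U(T_D(W))$. Then $\Omega_D(E)\cong E\otimes_DW\otimes_DE$ as $E$-bimodules.

**Proof.** We compare maps out of both sides. Since $d$ vanishes on $D$, $w\mapsto dw$ is $D$-bilinear on $W$, and $\Theta:E\otimes_DW\otimes_DE\to\Omega_D(E)$, $e\otimes w\otimes e'\mapsto e\,(dw)\,e'$, is a bimodule map. Let $N$ be an $E$-bimodule. The following assignments are bijections:
$$\mathrm{Hom}_{E\text{-}E}(\Omega_D(E),N)\to\mathrm{Der}_D(E,N)\to\mathrm{Der}_D(T_D(W),N)\to\mathrm{Hom}_{D\text{-}D}(W,N).$$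
The first is Lemma 5. The second is restriction, bijective by Lemmas 4 and 6. The third is restriction to $W$: given a $D$-bimodule map $\theta:W\to N$, the universal property of the tensor ring, applied to $\lambda\mapsto\begin{pmatrix}\lambda&0\\0&\lambda\end{pmatrix}$ on $D$ and $w\mapsto\begin{pmatrix}w&\theta(w)\\0&w\end{pmatrix}$ on $W$, gives exactly one homomorphism into $T$, that is, exactly one derivation vanishing on $D$ and equal to $\theta$ on $W$. The composite is $\varphi\mapsto(w\mapsto\varphi(dw))$. Under $\mathrm{Hom}_{D\text{-}D}(W,N)\cong\mathrm{Hom}_{E\text{-}E}(E\otimes_DW\otimes_DE,N)$ it becomes $\varphi\mapsto\varphi\circ\Theta$. So composition with $\Theta$ is bijective for every $N$, and $\Theta$ is an isomorphism by Yoneda. $\square$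

*Example.* For $D=W=k$ we get $E=U(k[t])=k(t)$, and $\Omega_k(k(t))$ is free of rank one over the commutative ring $k(t)\otimes_kk(t)$, generated by $1\otimes t-t\otimes1$.

**Lemma 8.** Let $D\subseteq E$ be division rings, $s\in D$, $c\in E$, $cs=sc$. Then $s\,dc=dc\,s$ in $E\otimes_DE$. Also, for any $c\in E$, $dc=0$ if and only if $c\in D$.

**Proof.** As $s\in D$ moves across the tensor sign, $s\,dc=s\otimes c-sc\otimes1=1\otimes sc-sc\otimes1$ and $dc\,s=1\otimes cs-c\otimes s=1\otimes cs-cs\otimes1$. These agree. If $c\in D$ then $dc=0$. If $c\notin D$, then $1,c$ are part of a left $D$-basis $(e_\lambda)$ of $E$. In $E\otimes_DE=\bigoplus_\lambda E\otimes e_\lambda$ the component of $dc$ at the basis vector $c$ is $1\otimes c\ne0$. $\square$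

## 8. Two commuting variables against one

We now need a reason for the identities $s_1\omega=\omega s_1$, $s_2\omega=\omega s_2$ to force $\omega=0$ in a bimodule of the form $Y\otimes_KZ$. With a single $s$ they do not: for $F=K=k(s)$ and $Y=Z=K$, the element $\omega=1\otimes1\in K\otimes_KK=K$ is nonzero and satisfies $s\omega=\omega s$. Two variables beat one.

**Lemma 9.** Let $F=k(s_1,s_2)$ and $K=k(b)$ be rational function fields in two and one variables. Let $Y$ be an $(F,K)$-bimodule and $Z$ a $(K,F)$-bimodule, with $k$ acting centrally. If $\omega\in Y\otimes_KZ$ satisfies $s_i\omega=\omega s_i$ for $i=1,2$, then $\omega=0$.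

**Proof.** The idea is to lift to $Y\otimes_kZ$, where everything is free.

**Step 1: the operators $\sigma_1,\sigma_2$.** Let $B=Y\otimes_kZ$. The ring $A=F\otimes_kF$ acts on $B$ by $(f\otimes f')(y\otimes z)=fy\otimes zf'$. Writing $Y=\bigoplus_\alpha Fy_\alpha$ and $Z=\bigoplus_\gamma z_\gamma F$, we get $B=\bigoplus_{\alpha,\gamma}Fy_\alpha\otimes_kz_\gamma F$, so $B$ is a free $A$-module. Let $\sigma_i=s_i\otimes1-1\otimes s_i\in A$. The ring $A$ is the localization of $k[s_1,s_2,s_1',s_2']$ at the products $f(s_1,s_2)g(s_1',s_2')$ with $f,g\ne0$, and $\sigma_i=s_i-s_i'$. So $A$ is a domain and $\sigma_1\neq0$ is injective on $A$. The quotient $A/\sigma_1A$ is the localization of $k[s_1,s_2,s_2']$ at the nonzero elements $f(s_1,s_2)g(s_1,s_2')$. It is a domain, in which $\sigma_2$ becomes $s_2-s_2'\ne0$. As $B$ is free, $\sigma_1$ is injective on $B$, and $\sigma_2$ is injective on $B/\sigma_1B$.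

**Step 2: the operator $\tau$.** Let $\tau(y\otimes z)=yb\otimes z-y\otimes bz$ on $B$. It uses the inner actions, so it commutes with $\sigma_1,\sigma_2$. In the same way as in Step 1, $B$ is free over $K\otimes_kK$, acting by $(\kappa\otimes\kappa')(y\otimes z)=y\kappa\otimes\kappa'z$. This ring is a domain, a localization of $k[b,b']$, and $\tau$ is multiplication by $b\otimes1-1\otimes b\ne0$. So $\tau$ is injective. Its cokernel is $Y\otimes_{k[b]}Z$. This equals $Y\otimes_KZ$, because for $0\ne g\in k[b]$ we have $yg^{-1}\otimes z=yg^{-1}\otimes gg^{-1}z=y\otimes g^{-1}z$ already over $k[b]$.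

**Step 3: the chase.** Let $\omega$ be the image of $\beta\in B$. The image of $\sigma_i\beta$ is $s_i\omega-\omega s_i=0$, so $\sigma_i\beta=\tau\gamma_i$ with $\gamma_i\in B$. Then $\tau(\sigma_2\gamma_1-\sigma_1\gamma_2)=\sigma_2\sigma_1\beta-\sigma_1\sigma_2\beta=0$, so $\sigma_2\gamma_1=\sigma_1\gamma_2$ by injectivity of $\tau$. As $\sigma_2$ is injective on $B/\sigma_1B$, $\gamma_1=\sigma_1\gamma$ for some $\gamma\in B$. Now $\sigma_1\beta=\tau\sigma_1\gamma=\sigma_1\tau\gamma$, and $\sigma_1$ is injective, so $\beta=\tau\gamma$. Hence $\omega=0$. $\square$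

## 9. A zero of $p$ as a conjugate of an element already present

**Proposition 10.** Let $D\ne k$ be a division $k$-algebra and $p\in D[t]$ irreducible of degree $m\ge2$. There is a division $k$-algebra $E\supseteq D$ in which $p$ has a zero, and such that $C_E(\{s_1,s_2\})=C_D(\{s_1,s_2\})$ for all commuting $s_1,s_2\in D$ algebraically independent over $k$.

**Proof.**

**Step 1: a rational function field in $D$.** Pick $a\in D\setminus k$. If $a$ were algebraic over $k$, a product of factors $a-\alpha$ with $\alpha\in k$ would vanish in the domain $D$, so $a\in k$. Hence $a$ is transcendental and $K=k(a)\subseteq D$ is a rational function field.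

**Step 2: making $V$ a $(D,K)$-bimodule.** Let $V=D[t]/D[t]p$, a left $D$-space of dimension $m$. It is a simple $D[t]$-module: a left ideal containing $D[t]p$ is $D[t]h$ with $p=gh$, and $g$ or $h$ is a unit. Let $0\ne f\in k[t]$. As $f$ is central in $D[t]$, multiplication by $f$ on $V$ is a $D[t]$-endomorphism, so it is $0$ or bijective by Schur's lemma. Suppose it is $0$. Since $f$ is a nonzero constant times a product of linear factors over $k$, some $t-\alpha$ acts non-bijectively, hence as $0$. Then $t-\alpha\in D[t]p$ and $m\le1$, a contradiction. So every $0\ne f\in k[t]$ acts bijectively and commutes with $D$, and $V$ is a $(D,k(t))$-bimodule. Via $K\cong k(t)$, $a\mapsto t$, it is a $(D,K)$-bimodule with $v\cdot a=tv$.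

**Step 3: the ring $E$.** Put
$$W=V\otimes_KD,\qquad Q=T_D(W),\qquad E=U(Q).$$
By Lemma 4 and (F1), $E$ is a division ring containing $Q\supseteq D\oplus W$. The field $k$ acts centrally on $W$: for $\alpha\in k$, $\alpha v\otimes d=v\alpha\otimes d=v\otimes\alpha d=v\otimes d\alpha$. So $Q$ is a $k$-algebra, and $k$ is central in $E$ by Lemma 6.

**Step 4: the zero.** Let $w_0=\bar1\otimes1\in W$. As $K$ is a direct summand of the left $K$-space $D$, the map $V\to V\otimes_KD$, $v\mapsto v\otimes1$, is injective, so $w_0\ne0$. We have $w_0a^j=\bar1\otimes a^j=\overline{t^j}\otimes1$. If $p=\sum c_jt^j$, then $\sum c_jw_0a^j=\bar p\otimes1=0$. With $\beta=w_0aw_0^{-1}\in E$ we get $\beta^jw_0=w_0a^j$, hence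
$$p(\beta)\,w_0=\sum_jc_j\beta^jw_0=\sum_jc_jw_0a^j=0,$$
and $p(\beta)=0$.

**Step 5: centralizers.** Let $s_1,s_2\in D$ be as in the statement and let $c\in E$ commute with both. By Lemma 8, $\omega=dc\in\Omega_D(E)$ satisfies $s_i\omega=\omega s_i$. By Proposition 7,
$$\Omega_D(E)\cong E\otimes_DV\otimes_KD\otimes_DE\cong Y\otimes_KE,\qquad Y=E\otimes_DV .$$
With $F=k(s_1,s_2)\subseteq D\subseteq E$, $Y$ is an $(F,K)$-bimodule and $E$ a $(K,F)$-bimodule, with $k$ central. Lemma 9 (with $b=a$) gives $dc=0$, so $c\in D$ by Lemma 8. $\square$

*Example.* Take $D=L=k(a_1,a_2)$, $p=t^2-a_2$ and $a=a_1$. Then $V=L(\sqrt{a_2})$, with $a_1$ acting on the right as $\sqrt{a_2}$. With $w_1=\bar t\otimes1$ we have $w_0a_1=w_1$ and $w_1a_1=a_2w_0$. So $\beta=w_1w_0^{-1}$, and $\beta^2w_0=w_0a_1^2=a_2w_0$, that is, $\beta^2=a_2$. As $a_2$ is not a square in $L$, $\beta\notin L=C_E(\{a_1,a_2\})$. Since $\beta$ commutes with $a_2$, it does not commute with $a_1$.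

## 10. The algebraically closed ring of Theorem A

It remains to construct $D$ as in Theorem A.

**Step 1: all polynomials over one ring.** Let $D'\supseteq L$ be a division $k$-algebra; in particular $D'\ne k$. Well-order the nonconstant polynomials of $D'[t]$ and form an increasing chain of division $k$-algebras starting at $D'$, taking unions at limits; a union of a chain of division $k$-algebras is again one. At the step for $p$, with current ring $D_\lambda$, do nothing if $p$ has a zero in $D_\lambda$. Otherwise let $q\in D_\lambda[t]$ be an irreducible right factor of $p$, which exists by considering degrees. If $q=ct+c'$ had degree $1$, it would have the zero $-c^{-1}c'$, which by (1) would be a zero of $p$. So $\deg q\ge2$, and Proposition 10 adjoins a zero of $q$, which by (1) is a zero of $p$. Let $D''$ be the union of the chain. It contains a zero of every nonconstant polynomial over $D'$. Moreover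
$$C_{D''}(\{s_1,s_2\})=C_{D'}(\{s_1,s_2\})$$
for commuting $s_1,s_2\in D'$ algebraically independent over $k$. This follows by transfinite induction: successor steps are Proposition 10, and at limits an element of the union already lies in an earlier ring.

**Step 2: repetition.** Put $D^{(0)}=L$, $D^{(i+1)}=(D^{(i)})''$ and $D=\bigcup_iD^{(i)}$. A nonconstant polynomial over $D$ has its coefficients in some $D^{(i)}$, hence a zero in $D^{(i+1)}$. So $D$ is algebraically closed. An element of $D$ commuting with $a_1,a_2$ lies in some $D^{(i)}$, and $C_{D^{(i)}}(\{a_1,a_2\})=\dots=C_L(\{a_1,a_2\})=L$. So $C_D(\{a_1,a_2\})=L$. With Section 4, Theorem A is proved. $\blacksquare$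

So the converse in the problem fails, for every $n\ge2$ by the end of Section 4; it cannot fail for $n=1$, by Proposition 1. Theorem A has used only the citation (F1).

## 11. More variables against fewer

For Theorem C we protect $n+1$ commuting elements while adding common zeros of maximal left ideals in $n$ variables. This needs Lemma 9 with $r$ variables against transcendence degree less than $r$.

Let $M$ be a $k$-vector space with commuting operators $\sigma_1,\dots,\sigma_r$. The *Koszul complex* has $C^i=\bigoplus_{|S|=i}M\,e_S$, with $S\subseteq\{1,\dots,r\}$ and $e_S$ the exterior monomials, and differential $m\,e_S\mapsto\sum_j\sigma_jm\;e_j\wedge e_S$. Its cohomology is $H^i(\sigma;M)$. Thus $H^0(\sigma;M)$ is the joint kernel, $H^r(\sigma;M)=M/(\sigma_1,\dots,\sigma_r)M$, and for $r=1$ these are the kernel and cokernel of $\sigma_1$. Call $\sigma_1,\dots,\sigma_r$ *regular* on $M$ if $\sigma_i$ is injective on $M/(\sigma_1,\dots,\sigma_{i-1})M$ for each $i$.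

**Lemma 11.** If $\sigma_1,\dots,\sigma_r$ is regular on $M$, then $H^i(\sigma;M)=0$ for $i<r$.

**Proof.** Induction on $r$; for $r=0$ there is nothing to prove. Let $\sigma'=(\sigma_1,\dots,\sigma_{r-1})$. The terms $e_S$ with $r\in S$ form a subcomplex, which is the complex of $\sigma'$ shifted by one degree (up to signs), and the quotient is the complex of $\sigma'$. The connecting map is $\pm\sigma_r$, so
$$H^{i-1}(\sigma';M)\to H^i(\sigma;M)\to H^i(\sigma';M)\xrightarrow{\pm\sigma_r}H^i(\sigma';M)$$
is exact. For $i<r-1$ both neighbors of $H^i(\sigma;M)$ vanish by induction. For $i=r-1$ the left term vanishes, and $\sigma_r$ is injective on $H^{r-1}(\sigma';M)=M/(\sigma_1,\dots,\sigma_{r-1})M$ by regularity. So $H^{r-1}(\sigma;M)=0$. $\square$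

**Lemma 12.** Let $F=k(s_1,\dots,s_r)$ be a rational function field in $r$ variables and $K/k$ a finitely generated field of transcendence degree $\ell<r$. Let $Y$ be an $(F,K)$-bimodule and $Z$ a $(K,F)$-bimodule, with $k$ central. If $\omega\in Y\otimes_KZ$ and $s_i\omega=\omega s_i$ for all $i$, then $\omega=0$.

The condition $\ell<r$ cannot be dropped: for $Y=Z=F=K$ the element $1\otimes1\neq0$ of $K\otimes_KK=K$ satisfies all the identities.

**Proof.**

**Step 1: reduction to a rational function field $K$.** As $k$ is perfect, $K$ is finite separable over some $K_0=k(b_1,\dots,b_\ell)$ with $b_1,\dots,b_\ell$ algebraically independent. There is a *separability idempotent*: an element $\varepsilon=\sum e'\otimes e''\in K\otimes_{K_0}K$ with $\sum e'e''=1$ and $(\kappa\otimes1)\varepsilon=(1\otimes\kappa)\varepsilon$ for $\kappa\in K$. To see this, write $K=K_0(\theta)$ with minimal polynomial $g$, and $g=(t-\theta)h$ over $K$ with $h(\theta)=g'(\theta)\ne0$. Then $K\otimes_{K_0}K\cong K[t]/(g)\cong K\times K[t]/(h)$, where $\theta\otimes1$ and $1\otimes\theta$ correspond to $\theta$ and $t$, and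 multiplication is the projection to the first factor. Take $\varepsilon=(1,0)$: its product is $1$ and $(t-\theta)\varepsilon=0$, so the identity holds for $\kappa=\theta$ and thus for all $\kappa\in K_0[\theta]=K$. (For example, for $K=K_0(\sqrt g)$ of degree $2$ in characteristic not $2$, $\varepsilon=\tfrac12(1\otimes1+g^{-1}\sqrt g\otimes\sqrt g)$.)

The map $Y\otimes_KZ\to Y\otimes_{K_0}Z$, $y\otimes z\mapsto\sum ye'\otimes e''z$, is well defined, since $\sum y\kappa e'\otimes e''z=\sum ye'\otimes e''\kappa z$. It commutes with the $F$-actions. Followed by the projection to $Y\otimes_KZ$ it is the identity, since $\sum ye'\otimes e''z=\sum ye'e''\otimes z=y\otimes z$ there. So it is injective and preserves the hypothesis on $\omega$, and we may assume $K=K_0$.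

**Step 2: two regular sequences.** On $B=Y\otimes_kZ$ consider $\sigma_i=s_i\otimes1-1\otimes s_i$ (outer actions) and $\tau_j=b_j\otimes1-1\otimes b_j$ (inner actions), as in Lemma 9. All these operators commute. As there, $B$ is free over $F\otimes_kF$ and over $K\otimes_kK$. The quotient of $F\otimes_kF$ by $\sigma_1,\dots,\sigma_{i-1}$ is a localization of the polynomial ring $k[s_1,\dots,s_r,s_i',\dots,s_r']$ at nonzero elements, in which $\sigma_i=s_i-s_i'\ne0$. So $\sigma_1,\dots,\sigma_r$ is regular on $B$, and in the same way $\tau_1,\dots,\tau_\ell$ is regular on $B$. Moreover $B/(\tau_1,\dots,\tau_\ell)B=Y\otimes_{k[b_1,\dots,b_\ell]}Z=Y\otimes_KZ$, as in Step 2 of Lemma 9.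

**Step 3: descent along $\tau$.** By Lemma 11, $H^i(\sigma;B)=0$ for $i<r$. Put $B_j=B/(\tau_1,\dots,\tau_j)B$. The exact sequences $0\to B_{j-1}\xrightarrow{\tau_j}B_{j-1}\to B_j\to0$ of spaces with operators $\sigma$ give exact sequences
$$H^i(\sigma;B_{j-1})\to H^i(\sigma;B_j)\to H^{i+1}(\sigma;B_{j-1}).$$
By induction on $j$, $H^i(\sigma;B_j)=0$ for $i<r-j$, since then $i$ and $i+1$ are less than $r-(j-1)$. For $j=\ell<r$ and $i=0$ we get $H^0(\sigma;Y\otimes_KZ)=0$, and $\omega$ lies in this joint kernel. $\square$

## 12. Common zeros of a maximal left ideal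

One more citation is needed, since the field generated by the variables need no longer sit inside $D$.

**(F2)** (Cohn, *Free ideal rings*, J. Algebra 1 (1964).) The coproduct of two division rings over a common division subring contains both factors and is a fir.

For instance, the coproduct $k(y)*_kk(z)$ contains the free algebra $k\langle y,z\rangle$ generated by $y$ and $z$.

**Proposition 13.** Let $D$ be a division $k$-algebra and $I$ a maximal left ideal of $D[x_1,\dots,x_n]$. There are a division $k$-algebra $E\supseteq D$ and $\beta\in E_c^n$ with $f(\beta)=0$ for all $f\in I$, and such that $C_E(\{s_1,\dots,s_{n+1}\})=C_D(\{s_1,\dots,s_{n+1}\})$ for all commuting $s_1,\dots,s_{n+1}\in D$ algebraically independent over $k$.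

**Proof.** The module $V=D[x_1,\dots,x_n]/I$ is simple. As the $x_i$ are central, they act on $V$ as commuting elements $\xi_i$ of $\mathrm{End}_{D[x]}(V)$, a division ring by Schur's lemma, with $k$ in its center. Let $K=k(\xi_1,\dots,\xi_n)$ be the field they generate in it. It is finitely generated over $k$, of transcendence degree at most $n$, and $V$ is a $(D,K)$-bimodule with $v\cdot\xi_i=x_iv$. Fix $s_1,\dots,s_{n+1}$ as in the statement and $F=k(s_1,\dots,s_{n+1})\subseteq D$; the construction below does not depend on them.

**Step 1: a division ring $G$ containing $D$ and $K$.** Let $G=U(D*_kK)$, using (F2) and (F1). It is a division ring containing $D$ and $K$. Since $k$ is central in $D$ and in $K$, it is central in $D*_kK$, and hence in $G$ by Lemma 6. To find $\Omega_D(G)$, let $N$ be a $G$-bimodule. By Lemma 6, derivations $G\to N$ vanishing on $D$ correspond to derivations $D*_kK\to N$ vanishing on $D$. By the universal property of the coproduct, applied to homomorphisms into $\begin{pmatrix}G&N\\0&G\end{pmatrix}$ that are diagonal on $D$, these correspond to derivations $K\to N$ vanishing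 on $k$. With Lemma 5 for $D\subseteq G$ and for $k\subseteq K$, naturally in $N$,
$$\mathrm{Hom}_{G\text{-}G}(\Omega_D(G),N)\cong\mathrm{Der}_k(K,N)\cong\mathrm{Hom}_{K\text{-}K}(\Omega_k(K),N)\cong\mathrm{Hom}_{G\text{-}G}(G\otimes_K\Omega_k(K)\otimes_KG,N).$$
By Yoneda, and since tensoring over a field is exact,
$$\Omega_D(G)\cong G\otimes_K\Omega_k(K)\otimes_KG\ \subseteq\ G\otimes_K(K\otimes_kK)\otimes_KG=G\otimes_kG .$$
As in Lemma 9, $G\otimes_kG$ is free over the domain $F\otimes_kF$ (outer actions). So an element $\omega$ with $s_1\omega=\omega s_1$, that is, $(s_1\otimes1-1\otimes s_1)\omega=0$, is $0$. If $c\in G$ commutes with all $s_i$, then Lemma 8 gives $s_1\,dc=dc\,s_1$, so $dc=0$ and $c\in D$. Hence $C_G(\{s_i\})=C_D(\{s_i\})$.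

**Step 2: the division ring $E$.** Let $W=G\otimes_DV\otimes_KG$, on which $k$ acts centrally, and $E=U(T_G(W))$. By Lemmas 4 and 6 and (F1), $E$ is a division $k$-algebra containing $G\oplus W$. By Proposition 7 over $G$,
$$\Omega_G(E)\cong E\otimes_GW\otimes_GE\cong(E\otimes_DV)\otimes_KE .$$
If $c\in E$ commutes with all $s_i$, then by Lemma 8 for $G\subseteq E$ the element $dc\in\Omega_G(E)$ satisfies $s_i\,dc=dc\,s_i$. By Lemma 12 with $r=n+1$, $Y=E\otimes_DV$ and $Z=E$, we get $dc=0$, and $c\in G$. So $C_E(\{s_i\})=C_G(\{s_i\})=C_D(\{s_i\})$.

**Step 3: the zero.** Let $w_0=1\otimes\bar1\otimes1\in W$. The maps $V\to G\otimes_DV\to G\otimes_DV\otimes_KG$ are injective, because $D$ and $K$ are direct summands of $G$ as a right $D$-space and as a left $K$-space. So $w_0\ne0$. For $f=\sum d_\nu x^\nu\in I$,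
$$\sum d_\nu w_0\xi^\nu=\sum 1\otimes d_\nu\,\overline{x^\nu}\otimes1=1\otimes\bar f\otimes1=0 .$$
The elements $\beta_i=w_0\xi_iw_0^{-1}$ commute pairwise and $\beta^\nu w_0=w_0\xi^\nu$. So $f(\beta)w_0=\sum d_\nu w_0\xi^\nu=0$, and $f(\beta)=0$. $\square$

In Proposition 10 the field $K\cong k(t)$ could be found inside $D$, which is why no coproduct was needed there.

## 13. Separating $N_n$ from $N_{n+1}$

**Proof of Theorem C.** Fix $n$, and write $x$ for $x_1,\dots,x_n$.

**Step 1: zeros for all maximal left ideals over one ring.** Let $D'$ be a division $k$-algebra. Well-order the maximal left ideals of $D'[x]$ and form a chain of division $k$-algebras starting at $D'$, with unions at limits. At the step for $I$, with current ring $D_\lambda$, the left ideal $D_\lambda[x]I$ is the image of $D_\lambda\otimes_{D'}I$ in $D_\lambda\otimes_{D'}D'[x]=D_\lambda[x]$, so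
$$D_\lambda[x]/D_\lambda[x]I\cong D_\lambda\otimes_{D'}(D'[x]/I)\ne0 .$$
Hence $D_\lambda[x]I$ is proper and lies in a maximal left ideal of $D_\lambda[x]$; apply Proposition 13 to that ideal. In the union $D''$ every maximal left ideal of $D'[x]$ has a common zero in $(D'')_c^n$. By transfinite induction as in Section 10, the centralizer of any $n+1$ commuting elements of $D'$ that are algebraically independent over $k$ is the same in $D''$ as in $D'$. Given a division $k$-algebra $D^{(0)}$, put $D^{(i+1)}=(D^{(i)})''$ and $D=\bigcup_iD^{(i)}$.

**Step 2: $D$ has $N_n$.** Point ideals are maximal by Lemma 2. Let $I$ be a maximal left ideal of $D[x]$. By Hilbert's basis theorem $D[x]$ is left Noetherian, so $I$ is generated by finitely many elements, which lie in $I\cap D^{(i)}[x]$ for some $i$. This is a proper left ideal of $D^{(i)}[x]$, as it does not contain $1$, so it is contained in a maximal one, which has a common zero $\beta\in(D^{(i+1)})_c^n$. The generators of $I$ then lie in the left ideal $\ker\mathrm{ev}_\beta=\langle x_1-\beta_1,\dots,x_n-\beta_n\rangle$ of $D[x]$ (Lemma 2). So $I$ is contained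 in it, with equality by maximality.

**Step 3: $N_{n+1}$ fails for a suitable start.** Start with $D^{(0)}=L=k(a_1,\dots,a_{n+1})$, a rational function field in $n+1$ variables. As in Section 10, $C_D(\{a_1,\dots,a_{n+1}\})=L$. Let $C=C_D(\{a_1,\dots,a_n\})$; it contains $a_{n+1}$. A zero $b\in C$ of $t^2-a_{n+1}\in C[t]$ would commute with $a_1,\dots,a_n$ and with $b^2=a_{n+1}$, so it would lie in $L$. But $a_{n+1}$ is not a square in $L$, its $a_{n+1}$-adic valuation being odd. So $C$ is not algebraically closed, and by Theorem B (necessity, for $n+1$ and a set of $n$ elements) $N_{n+1}$ fails.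

**Step 4: embedding in a Nullstellensatz ring.** Start with an arbitrary division $k$-algebra $D^{(0)}$. In passing from $D^{(i)}$ to $D^{(i+1)}$, adjoin common zeros, as in Step 1, for all maximal left ideals of $D^{(i)}[x_1,\dots,x_n]$ for all $n\ge1$: well-order the set of all of them and apply Proposition 13 with the respective $n$. The argument of Step 2 applies to the union for each $n$. So the union has $N_n$ for every $n$; it is a Nullstellensatz ring containing $D^{(0)}$. $\blacksquare$
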